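# Families of compact complex manifolds with isomorphic fibers

## The space of fiberwise isomorphisms

A *smooth family of compact complex manifolds* is a proper holomorphic submersion $\pi:\mathcal X\to S$ between complex manifolds; its fibers $\mathcal X_s=\pi^{-1}(s)$ are compact complex manifolds. Let $\pi:\mathcal X\to S$ and $\pi':\mathcal Y\to S$ be two smooth families over the same base. The proof in this lecture turns on the following object:
$$M=\{(s,f):\ s\in S,\ f:\mathcal Y_s\to\mathcal X_s\ \text{biholomorphic}\},\qquad p:M\to S,\quad p(s,f)=s .$$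
Near any of its points, $M$ can be modeled on a finite-dimensional analytic set. More precisely, for $(s_1,f_1)\in M$ we shall construct a ball $B\ni s_1$ in $S$, a ball $V_0$ around $0$ in the finite-dimensional space $H^0(\mathcal Y_{s_1},T_{\mathcal Y_{s_1}})$, an analytic subset $A\subset B\times V_0$, and for each $a=(s,\eta)\in A$ a biholomorphism $f_a:\mathcal Y_s\to\mathcal X_s$, with two properties.

* (a) Every $(s,f)\in M$ close to $(s_1,f_1)$ is of the form $f=f_a$ with $a\in A$ over $s$.
* (b) A holomorphic section of $p:A\to B$ over an open set $D$ yields a biholomorphism $\mathcal Y_D\to\mathcal X_D$ over $D$, where $\mathcal Y_D=\pi'^{-1}(D)$ and $\mathcal X_D=\pi^{-1}(D)$.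

Here is what this is for. Two families over $S$ are *pointwise isomorphic* if $\mathcal Y_s\cong\mathcal X_s$ for every $s\in S$. They are *locally isomorphic at $s$* if there are an open neighborhood $U_s$ of $s$ and a biholomorphism $g:\mathcal Y_{U_s}\to\mathcal X_{U_s}$ with $\pi'=\pi\circ g$ on $\mathcal Y_{U_s}$. In terms of $M$: the families are pointwise isomorphic when $p$ is surjective, and a local isomorphism near $s$ gives the section $t\mapsto(t,g|_{\mathcal Y_t})$ of $p$ near $s$. The question, taken from Mu-Lin Li, "Local isomorphisms for families of projective non-unruled manifolds", arXiv:2605.04390 (2026), is how far the first condition implies the second: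

*Suppose the two families are pointwise isomorphic and $s\mapsto\dim H^0(\mathcal Y_s,T_{\mathcal Y_s})$ is constant on $S$. Is there an open dense $U\subset S$ such that the restricted families over $U$ are locally isomorphic at every point of $U$?*

The hypothesis supplies one isomorphism for each $s$, with no relation between different $s$. The conclusion asks for isomorphisms that vary holomorphically. The answer is yes, and the hypothesis on $h^0$ is not needed.

## Thin sets and the statements

Everything is local on $S$. Write $n=\dim S$ (locally constant). If $n=0$, points are open and there is nothing to prove, so let $n\ge1$. We write $h^0=\dim H^0$ and identify the real tangent space of a complex manifold with $T^{1,0}$. Put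
$$E=\{s\in S:\ \mathcal Y_s\cong\mathcal X_s\}=p(M),\qquad \mathrm{Loc}=\{s\in S:\ \text{the families are locally isomorphic at } s\}.$$
By definition $\mathrm{Loc}$ is open and $\mathrm{Loc}\subset E$.

**Definition.** A subset of $S$ is *thin* if it is contained in a countable union of embedded, second countable, not necessarily closed complex submanifolds of dimension $<n$.

For $n=1$ a set is thin exactly when it is countable; so $\mathbb Q+i\mathbb Q\subset\mathbb C$ is thin and dense. In $\mathbb C^2$ the union of the lines $\{s_1=q\}$, $q\in\mathbb Q+i\mathbb Q$, is thin and dense.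

Thin sets have Lebesgue measure $0$ and are meager. Indeed, a second countable submanifold $C$ of smaller dimension is covered by countably many charts, so it has measure $0$. It is also a countable union of compact sets; each of these is closed, has measure $0$, hence has empty interior, hence is nowhere dense. In particular a thin set contains no nonempty open set.

**Theorem 1.** Let $\pi:\mathcal X\to S$, $\pi':\mathcal Y\to S$ be any two smooth families of compact complex manifolds. Every point of $S$ has a neighborhood $B$ such that $(E\setminus\mathrm{Loc})\cap B$ is thin. Consequently, for a nonempty second countable open set $W\subset S$ the following are equivalent: $\mathrm{Loc}\cap W\neq\emptyset$; $E\cap W$ has interior points; $E\cap W$ has positive outer measure; $E\cap W$ is non-meager; $E\cap W$ is not thin.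

**Corollary.** If the families are pointwise isomorphic ($E=S$), then $U:=\mathrm{Loc}$ is open and dense, the restricted families over $U$ are locally isomorphic at every point of $U$, and the closed set $S\setminus U$ is locally thin. No assumption on $h^0$ is needed.

**Proof of the Corollary from Theorem 1.** $\mathrm{Loc}$ is open. Locally $S\setminus\mathrm{Loc}=E\setminus\mathrm{Loc}$ is thin, so it contains no nonempty open set; hence $\mathrm{Loc}$ is dense. The rest is the definition of $\mathrm{Loc}$. $\square$

So the statement in question is true. Two further results say what constancy of $h^0$ does give, and why "open dense" cannot be replaced by "all of $S$".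

**Theorem 2.** Assume $s\mapsto h^0(\mathcal Y_s,T_{\mathcal Y_s})$ is constant. Let $o\in S$ and let $f_0:\mathcal Y_o\to\mathcal X_o$ be biholomorphic. There are a connected neighborhood $B$ of $o$ and an analytic subset $B_{f_0}\subset B$, $o\in B_{f_0}$, such that:

* (i) $\mathcal Y_s\cong\mathcal X_s$ for $s\in B_{f_0}$;
* (ii) if $s_k\to o$ and $f_k:\mathcal Y_{s_k}\to\mathcal X_{s_k}$ are biholomorphisms converging to $f_0$ (in the $C^2$ sense, in a local trivialization of $\mathcal Y$), then $s_k\in B_{f_0}$ for $k\gg0$;
* (iii) if $B_{f_0}=B$, the families are locally isomorphic at $o$.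

Hence $o\in\mathrm{Loc}$ if and only if there are $f_0$ as above, a set $E'\subset S$ whose germ at $o$ lies in no proper analytic germ, and biholomorphisms $f_s:\mathcal Y_s\to\mathcal X_s$ $(s\in E')$ with $f_s\to f_0$ in the sense of (ii) as $s\to o$, $s\in E'$.

**Theorem 3.**

* (a) For each $n\ge1$ there are pointwise isomorphic families over a polydisc $\Delta^n$ with $h^0(T_{\mathcal Y_s})\equiv0$ and $S\setminus\mathrm{Loc}=\{t_1=0\}$. So $U=S$ is impossible in general.
* (b) There are families with $h^0(T_{\mathcal Y_s})$ constant, $E$ dense in $S$, and $\mathrm{Loc}=\emptyset$. So density of $E$ does not suffice in Theorem 1.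

## Elliptic curves over $S$, by hand

Let $S\subset\mathbb C^n$ be open and connected, let $a,b:S\to\mathbb H$ be holomorphic maps to the upper half-plane, and write $T_c=\mathbb C/(\mathbb Z+\mathbb Zc)$. Let $\mathcal X$ and $\mathcal Y$ be the families with fibers $\mathcal X_s=T_{a(s)}$, $\mathcal Y_s=T_{b(s)}$ (quotients of $S\times\mathbb C$).

An isomorphism $T_{b}\to T_{a}$ has the form $z\mapsto\lambda z+x$ with $\lambda(\mathbb Z+\mathbb Zb)=\mathbb Z+\mathbb Za$. Writing $\lambda=ca+d$ and $\lambda b=ka+l$ with integers $k,l,c,d$, the matrix $\gamma$ with rows $(k,l)$ and $(c,d)$ is invertible over $\mathbb Z$, and $b=\gamma a=(ka+l)/(ca+d)$ lies in $\mathbb H$, so $\gamma\in SL_2(\mathbb Z)$. Conversely each $\gamma$ with $b=\gamma a$ gives such isomorphisms. Hence, with $E_\gamma=\{s:\ b(s)=\gamma a(s)\}$,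
$$M=\bigsqcup_{\gamma\in SL_2(\mathbb Z)}\{(s,x):\ s\in E_\gamma,\ x\in T_{a(s)}\},\qquad E=\bigcup_\gamma E_\gamma .$$
Each $E_\gamma$ is the zero set of the holomorphic function $b-\gamma a$, so it is either all of $S$ or a proper analytic subset, of measure $0$.

* If $E_\gamma=S$ for some $\gamma$, then $(s,z)\mapsto(s,(c\,a(s)+d)z)$ is an isomorphism $\mathcal Y\to\mathcal X$ over $S$, so $\mathrm{Loc}=S$.
* If no $E_\gamma$ equals $S$, then $E$ has measure $0$ and the open set $\mathrm{Loc}\subset E$ is empty.

In particular, if $E=S$, then some $E_\gamma$ has positive measure, hence is all of $S$, and the families are isomorphic. Two features matter: *countably many* analytic conditions, and an *identity-theorem* step turning "not small" into "everything holds holomorphically".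

## Where the one-point argument stops

**Spreading out one isomorphism.** The first thing one would try is to fix $o\in S$ and an isomorphism $f_0:\mathcal Y_o\to\mathcal X_o$, and to extend $f_0$ to the nearby fibers, perhaps after changing $f_0$. This can fail for every $f_0$: Theorem 3(a) with $n=1$ gives two pointwise isomorphic families over a disc such that no isomorphism of the fibers over $0$ extends to a neighborhood.

**Passing to the limit.** Next one would use the isomorphisms $f_s$ for $s$ near $o$ and look for a convergent sequence $f_{s_k}\to f_0$ with $s_k\to o$. In the same example there is none, whatever the choices. Suppose $f_k:\mathcal Y_{t_k}\to\mathcal X_{t_k}$ converge to a biholomorphism $f_0:\mathcal Y_0\to\mathcal X_0$, with distinct $t_k\ne0$, $t_k\to0$. The germ at $0$ of $E'=\{t_k\}$ lies in no proper analytic germ, since in dimension one those are only $\emptyset$ and $\{0\}$. As $h^0\equiv0$ there, Theorem 2 would give $0\in\mathrm{Loc}$, which is false. So the point $o$ cannot be prescribed.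

**What replaces it.** As with elliptic curves, we look at all points of $M$ at once. The $C^2$ topology on the set of isomorphisms is second countable, so countably many local models $A_j$ cover $M$, and locally $E$ is contained in $\bigcup_jp(A_j)$. Near each point of $M$ we need no convergence, because the model is built around that very point.

One obstacle remains: $p(A_j)$ need not be analytic or closed, so the identity theorem does not apply to it directly. For example, let
$$A=\{(s_1,s_2,\eta)\in\mathbb C^2\times\{|\eta|<1\}:\ s_1=\eta s_2\},\qquad p(A)=\{|s_1|<|s_2|\}\cup\{(0,0)\} .$$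
This image is neither open nor closed. (No claim is made that this $A$ comes from families.) But cut $A$ into pieces: $A$ has coordinates $(s_2,\eta)$, in which $p=(\eta s_2,s_2)$ has Jacobian $\pm s_2$. On $\{s_2\neq0\}$ the rank is $2$ and $p$ has local holomorphic sections; on $\{s_2=0\}$ the restriction of $p$ is constant, with image a point. In general we cut each $A_j$ into countably many submanifolds on which $p$ has constant rank. Where the rank is $n$ there are sections, hence local isomorphisms by (b); where it is less, the image is thin.

The proof thus has three parts: the local model (Lemmas 1 and 2), the cutting (Lemma 3), and the countability argument.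

## Fiber charts depending smoothly on a point

To write maps $\mathcal Y_s\to\mathcal X_s$ near $f_0$ as sections of a vector bundle, we need charts of $\mathcal X$ around every $x\in\mathcal X_o$, holomorphic as charts and depending smoothly on $x$.

**Lemma 1.** Let $\pi:\mathcal X\to S$ be a smooth family, $o\in S$. Fix a Hermitian metric on $T\mathcal X_o$. There are $\varepsilon>0$, a coordinate ball $B\ni o$, and a $C^\infty$ map
$$\Psi:\{(x,s,\xi):x\in\mathcal X_o,\ s\in B,\ \xi\in T_x\mathcal X_o,\ |\xi|<\varepsilon\}\to\mathcal X_B$$
with $\pi\Psi(x,s,\xi)=s$, $\Psi(x,o,0)=x$, $\partial_\xi\Psi(x,o,0)=\mathrm{id}$, such that for each $x$ the map $\Psi_x=\Psi(x,\cdot,\cdot)$ is a biholomorphism onto an open subset of $\mathcal X$. Moreover $\Omega=\{(x,x'):x'\in\operatorname{im}\Psi_x\}\subset\mathcal X_o\times\mathcal X$ is open, and $(x,x')\mapsto\Psi_x^{-1}(x')$ is $C^\infty$ on $\Omega$.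

**Example.** For the family $T_{a(s)}$ put $a_0=a(o)$ and $\alpha(s)=(a(s)-a_0)/(a_0-\bar a_0)$. The real-linear map $L_s(x)=x+\alpha(s)(x-\bar x)$ sends $1\mapsto1$ and $a_0\mapsto a(s)$, so $\Psi(x,s,\xi)=L_s(x)+\xi\in T_{a(s)}$ is well defined for $x\in T_{a_0}$. It is holomorphic in $(s,\xi)$ but only smooth in $x$. It has the properties of Lemma 1 once $B$ and $\varepsilon$ are small: $\Psi_x$ is injective as soon as $2\varepsilon$ is less than the length of every nonzero vector of the lattices $\mathbb Z+\mathbb Za(s)$, $s\in B$.

**Proof of Lemma 1.**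

**Step 1: linear coordinates centered at $x$.** This step builds the inverse of $\Psi_x$ by averaging ordinary charts. Cover $\mathcal X_o$ by finitely many open $W_i\subset\mathcal X$ carrying holomorphic charts $(z_i,\pi)$ (with $\pi$ read in a chart of $S$). Let $(\rho_i)$ be a smooth partition of unity on $\mathcal X_o$ with compact supports $K_i\subset W_i\cap\mathcal X_o$. The set
$$\Omega'=\{(x,x')\in\mathcal X_o\times\mathcal X:\ x'\in W_i\text{ whenever }x\in K_i\}$$
has complement $\bigcup_iK_i\times(\mathcal X\setminus W_i)$, which is closed. So $\Omega'$ is open, and it contains the diagonal $\{(x,x)\}$ because $K_i\subset W_i$. On $\Omega'$ put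
$$h_x(x')=\sum_i\rho_i(x)\,(dz_i|_{T_x\mathcal X_o})^{-1}\big(z_i(x')-z_i(x)\big)\in T_x\mathcal X_o,\tag{1}$$
where terms with $x\notin K_i$ are $0$. Near a point $(x_0,x_0')\in\Omega'$ with $x_0\notin K_i$ the $i$-th term vanishes identically; if $x_0\in K_i$, then $x_0,x_0'\in W_i$ and the term is smooth. So $h$ is $C^\infty$. For fixed $x$ it is holomorphic in $x'$. Also $h_x(x)=0$, and $d(h_x|_{\mathcal X_o})_x=\sum_i\rho_i(x)\,\mathrm{id}=\mathrm{id}$.

**Step 2: inversion near the diagonal.** Consider $\mu(x,x')=(x,\pi(x'),h_x(x'))$. Its differential at $(x,x)$ is bijective: for $x$ fixed, the map $x'\mapsto(\pi(x'),h_x(x'))$ has at $x'=x$ a differential whose first component is onto with kernel $T_x\mathcal X_o$, and on this kernel the second component is the identity; dimensions agree. Also $\mu$ maps the compact diagonal injectively onto $\{(x,o,0)\}$.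

A local diffeomorphism that is injective on a compact set $K$ is injective near $K$. Otherwise there are $q_k\neq q_k'$ with equal images, both approaching $K$; after passing to subsequences $q_k\to q\in K$ and $q_k'\to q'\in K$ with equal images, so $q=q'$, contradicting local injectivity at $q$. Hence $\mu$ is a diffeomorphism from a neighborhood of the diagonal onto a neighborhood of $\{(x,o,0):x\in\mathcal X_o\}$. By compactness of $\mathcal X_o$ the latter contains $\{(x,s,\xi):s\in B,\ |\xi|<\varepsilon\}$ for small $B$ and $\varepsilon$. Let $\Psi$ be the $x'$-component of $\mu^{-1}$ on this set.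

**Step 3: the listed properties.** By construction $\pi\Psi(x,s,\xi)=s$, $\Psi(x,o,0)=x$ and $h_x(\Psi(x,s,\xi))=\xi$. Differentiating the last identity in $\xi$ at $s=o$, $\xi=0$, and using $d(h_x|_{\mathcal X_o})_x=\mathrm{id}$, we get $\partial_\xi\Psi(x,o,0)=\mathrm{id}$. For fixed $x$, $\Psi_x$ inverts a holomorphic map with invertible differential, so it is a biholomorphism onto an open subset. The set $\Omega$ is the image of an open set under the diffeomorphism $\mu^{-1}$, hence open, and $\Psi_x^{-1}(x')=(\pi(x'),h_x(x'))$ is $C^\infty$ on it. $\square$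

**Trivializations.** We also need a smooth product structure. Let $\tau(x,s)=\Psi(x,s,0)$. It is $C^\infty$, holomorphic in $s$, satisfies $\pi\tau(x,s)=s$ and $\tau(x,o)=x$, and has bijective differential along $\mathcal X_o\times\{o\}$. By the injectivity argument above, $\tau$ is, for $B$ small, a diffeomorphism from $\mathcal X_o\times B$ onto an open neighborhood of $\mathcal X_o$. Since $\pi$ is proper, this neighborhood contains $\mathcal X_{B'}$ for a smaller ball $B'$; as $\tau$ respects the projections to $S$, it maps $\mathcal X_o\times B'$ onto $\mathcal X_{B'}$. Renaming $B'$ as $B$, we have a diffeomorphism $\tau:\mathcal X_o\times B\to\mathcal X_B$ over $B$, holomorphic in $s$. Write $\tau_s=\tau(\cdot,s)$; then $\tau_o=\mathrm{id}$.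

## Isomorphisms near $f_0$ as zeros of a holomorphic equation

Fix $o\in S$ and a biholomorphism $f_0:\mathcal Y_o\to\mathcal X_o$. Let $\Psi$ be as in Lemma 1 for $\mathcal X$ at $o$, and let $\tau:\mathcal Y_o\times B\to\mathcal Y_B$ be a trivialization of $\mathcal Y$, with a common ball $B$ that is shrunk when needed. Put
$$\mathcal E=f_0^*T_{\mathcal X_o}\cong T_{\mathcal Y_o},\qquad V=H^0(\mathcal Y_o,\mathcal E),\quad\dim V<\infty,$$
and fix $0<\alpha<1$. Let $C^{k,\alpha}$ denote the Hölder spaces of sections, and $A^{0,1}(\mathcal E)$ the bundle of $(0,1)$-forms with values in $\mathcal E$.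

Some textbook facts will be used.

* A map between open subsets of complex Banach spaces is *holomorphic* if it is complex Fréchet differentiable at every point; the inverse function theorem holds for such maps.
* Choose Hermitian metrics on $\mathcal Y_o$ and $\mathcal E$, and let $\Box=\bar\partial\bar\partial^*+\bar\partial^*\bar\partial$. Hodge theory gives the harmonic projection $H$ and the Green operator $\mathcal G$ with $\mathrm{id}=H+\mathcal G\Box$, where $\mathcal G$ commutes with $\bar\partial$ and $\bar\partial^*$. On sections of $\mathcal E$ the image of $H$ is $V$. By Schauder estimates $\mathcal G:C^{0,\alpha}\to C^{2,\alpha}$ is bounded.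
* Any intersection of analytic subsets of a finite-dimensional complex manifold is analytic.

**Lemma 2.** After shrinking $B$, there are a ball $V_0$ around $0$ in $V$ (for some norm), an analytic subset $A\subset B\times V_0$ and, for each $a=(s,\eta)\in A$, a biholomorphism $f_a:\mathcal Y_s\to\mathcal X_s$ such that:

* (a) every biholomorphism $f:\mathcal Y_s\to\mathcal X_s$ with $f\circ\tau_s$ sufficiently $C^2$-close to $f_0$ (as maps $\mathcal Y_o\to\mathcal X$) equals $f_a$ for some $a=(s,\eta)\in A$;
* (b) if $D\subset B$ is open and $\sigma:D\to B\times V_0$ is holomorphic with $\sigma(D)\subset A$ and $p\circ\sigma=\mathrm{id}$ ($p$ the projection to $B$), then $y\mapsto f_{\sigma(\pi'(y))}(y)$ is a biholomorphism $\mathcal Y_D\to\mathcal X_D$ over $D$.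

**Proof.**

**Step 1: maps become sections.** This step replaces maps $\mathcal Y_s\to\mathcal X_s$ near $f_0$ by sections of the fixed bundle $\mathcal E$. For $s\in B$ and $\xi\in C^{1,\alpha}(\mathcal E)$ with $\sup|\xi|<\varepsilon$, put
$$u_{s,\xi}(y)=\Psi(f_0(y),s,\xi(y)),\qquad f_{s,\xi}=u_{s,\xi}\circ\tau_s^{-1}:\mathcal Y_s\to\mathcal X_s .$$
Conversely, let $f:\mathcal Y_s\to\mathcal X_s$ be $C^2$ with $f\circ\tau_s$ close to $f_0$ in $C^2$. The compact set $\{(f_0(y),f_0(y))\}$ lies in the open set $\Omega$, so $(f_0(y),f\tau_s(y))\in\Omega$ for all $y$, and $f=f_{s,\xi}$ for the unique $\xi$ given by the $\xi$-component of $\Psi_{f_0(y)}^{-1}(f\tau_s(y))$. Since $\Psi_x^{-1}(x')$ is smooth in $(x,x')$, this $\xi$ depends continuously in $C^2$ on $f\circ\tau_s$ in the $C^2$ topology, and it is $0$ for $f\circ\tau_s=f_0$. So it is small in $C^2$, hence in $C^{1,\alpha}$.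

**Step 2: the complex structure of $\mathcal Y_s$ on $\mathcal Y_o$.** This step writes the source complex structure in a form holomorphic in $s$. Pull back the structure of $\mathcal Y_s$ by $\tau_s$. For $s$ near $o$ its $(0,1)$-space is $\{\bar v+\varphi(s)\bar v:\bar v\in T^{0,1}\mathcal Y_o\}$ for some $\varphi(s):T^{0,1}\mathcal Y_o\to T^{1,0}\mathcal Y_o$, with $\varphi(o)=0$. Let $w=(w_j)$ be local holomorphic functions on $\mathcal Y$ restricting to coordinates on the fibers, and $w^s=w(\tau(\cdot,s))$. The $(0,1)$-vectors are those annihilated by $dw^s$, i.e. $\bar\partial w^s(\bar v)+\partial w^s(\varphi(s)\bar v)=0$. Hence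
$$\varphi(s)=-(\partial w^s)^{-1}\bar\partial w^s .$$
Since $w^s$ is smooth in $(y,s)$ and holomorphic in $s$, so are its $y$-derivatives, and so is $\varphi$.

**Step 3: the equation.** This step expresses "$f_{s,\xi}$ is holomorphic" as $F(s,\xi)=0$. For $\bar v\in T^{0,1}_y\mathcal Y_o$ put
$$F(s,\xi)(\bar v)=\big(\partial_\xi\Psi(f_0(y),s,\xi(y))\big)^{-1}\big[du_{s,\xi}(\bar v+\varphi(s)\bar v)\big]^{1,0}\in\mathcal E_y .$$
This makes sense, since $u_{s,\xi}$ has values in $\mathcal X_s$ and $\partial_\xi\Psi$ is an isomorphism of $\mathcal E_y$ onto $T^{1,0}\mathcal X_s$ at $u_{s,\xi}(y)$. The $C^1$ map $f_{s,\xi}$ is holomorphic if and only if its differential sends $(0,1)$-vectors to $(0,1)$-vectors, that is, if and only if $F(s,\xi)=0$.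

Now a local formula. Cover $\mathcal Y_o$ by the interiors of finitely many compact coordinate balls $P$, such that near each $P$ there are holomorphic coordinates $y_k$, a holomorphic frame of $\mathcal E$, and holomorphic functions $g=(g_i)$ on an open subset of $\mathcal X$ restricting to fiber coordinates and defined at $\Psi(f_0(y),s,\xi)$ for all $y\in P$, $s\in B$, $|\xi|<\varepsilon$. This is possible with small $P$, after shrinking $B$ and $\varepsilon$. Hölder norms are computed as maxima over these $P$. Put $G(y,s,\xi)=g(\Psi(f_0(y),s,\xi))$, which is smooth, and holomorphic in $(s,\xi)$. Then $g\circ u_{s,\xi}=G(y,s,\xi(y))$ and $dg\circ\partial_\xi\Psi=G_\xi$. Write $\varphi(s)\partial_{\bar y_j}=\sum_k\varphi_{jk}(s)\partial_{y_k}$. Apply $\partial_{\bar y_j}+\sum_k\varphi_{jk}\partial_{y_k}$ to $G(y,s,\xi(y))$; since $G_{\bar\xi}=0$, the chain rule gives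
$$F(s,\xi)(\partial_{\bar y_j})=\partial_{\bar y_j}\xi+\sum_k\varphi_{jk}(s)\,\partial_{y_k}\xi+c_j(y,s,\xi(y)),\qquad c_j=G_\xi^{-1}\Big(G_{\bar y_j}+\sum_k\varphi_{jk}G_{y_k}\Big),\tag{2}$$
with $c_j$ smooth in $(y,s,\xi)$ and holomorphic in $(s,\xi)$. In particular $F(s,\xi)\in C^{0,\alpha}(A^{0,1}(\mathcal E))$.

**Step 4: $F$ is holomorphic between Banach spaces.** This makes the complex inverse function theorem available. $F$ is defined on the open set $B\times\{\xi\in C^{1,\alpha}(\mathcal E):\sup|\xi|<\varepsilon\}$ with values in $C^{0,\alpha}(A^{0,1}(\mathcal E))$. In (2) the terms $\partial_{\bar y_j}\xi$ are continuous and linear in $\xi$. For $c=c_j$, evaluated at $\xi=\xi(y)$ and for small $s',\xi'$, Taylor's formula reads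
$$c(y,s+s',\xi+\xi')-c-c_ss'-c_\xi\xi'=\int_0^1(1-r)\,D^2c(y,s+rs',\xi+r\xi')\big[(s',\xi')^2\big]\,dr .\tag{3}$$
If $h(y,s,\xi)$ is smooth, and $\xi$ ranges over a $C^{1,\alpha}$-bounded set of sections with values in a compact set while $s$ ranges over a compact set, then the first $y$-derivatives of $y\mapsto h(y,s,\xi(y))$ are bounded, so these functions are bounded in $C^{0,\alpha}$. Apply this to the coefficients of $D^2c$. Since a product of $C^{0,\alpha}$ functions has $C^{0,\alpha}$ norm at most a constant times the product of the norms, the right side of (3) has $C^{0,\alpha}$ norm $O(\|(s',\xi')\|^2)$. The map $(s',\xi')\mapsto c_ss'+c_\xi\xi'$ is $\mathbb C$-linear, because $c$ is holomorphic in $(s,\xi)$, and it is bounded. So this term of $F$ is complex differentiable. The same formula applied to $\varphi_{jk}(y,s)$, without $\xi$, shows that $s\mapsto\varphi_{jk}(s)\in C^{0,\alpha}$ is holomorphic; its product with the continuous linear map $\xi\mapsto\partial_{y_k}\xi$ is holomorphic. So $F$ is holomorphic.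

**Step 5: the linearization is $\bar\partial$.** We have $F(o,0)=0$ because $u_{o,0}=f_0$ is holomorphic. We claim $D_\xi F(o,0)=\bar\partial$. As $\varphi(o)=0$, by (2) this says $\partial_\xi c_j(y,o,0)=0$. Now $c_j(y,o,\xi)=(G_\xi^{-1}G_{\bar y_j})(y,o,\xi)$. Since $G(y,o,0)=g(f_0(y))$ is holomorphic in $y$, we have $G_{\bar y_j}(y,o,0)=0$, so the derivative of $G_\xi^{-1}$ does not contribute, and
$$\partial_\xi c_j(y,o,0)=G_\xi^{-1}\,\partial_{\bar y_j}\big(G_\xi(y,o,0)\big).$$
As $\partial_\xi\Psi(x,o,0)=\mathrm{id}$, $G_\xi(y,o,0)$ is the matrix of $d(g|_{\mathcal X_o})_{f_0(y)}:\mathcal E_y\to\mathbb C^m$ ($m$ the fiber dimension there) in a holomorphic frame. It is holomorphic in $y$, which proves the claim.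

**Step 6: reduction to finitely many parameters (Kuranishi's trick).** The operator $\bar\partial$ is not invertible: it has kernel $V$, and possibly a cokernel. We change the equation so that its linearization is the identity. The operator $\bar\partial^*\mathcal G:C^{0,\alpha}(A^{0,1}(\mathcal E))\to C^{1,\alpha}(\mathcal E)$ is bounded, and
$$H+\bar\partial^*\mathcal G\bar\partial=\mathrm{id}\quad\text{on }C^{1,\alpha}(\mathcal E).\tag{4}$$
For smooth sections, $\mathrm{id}=H+\mathcal G\bar\partial^*\bar\partial=H+\bar\partial^*\mathcal G\bar\partial$. Smooth sections approximate a $C^{1,\alpha}$ section in $C^{1,\beta}$ for $0<\beta<\alpha$, and both sides of (4) are continuous on $C^{1,\beta}$, so (4) extends. Put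
$$\theta(s,\xi)=H\xi+\bar\partial^*\mathcal GF(s,\xi),\qquad\Theta(s,\xi)=(s,\theta(s,\xi)).$$
$\Theta$ is holomorphic, $\Theta(o,0)=(o,0)$, and $D_\xi\theta(o,0)=H+\bar\partial^*\mathcal G\bar\partial=\mathrm{id}$, so $D\Theta(o,0)$ is triangular and invertible. By the inverse function theorem $\Theta$ is a biholomorphism from an arbitrarily small neighborhood $O$ of $(o,0)$ onto $B\times O''$, with $B$ a smaller ball and $O''$ a ball around $0$ in $C^{1,\alpha}(\mathcal E)$. Let $V_0=V\cap O''$. For $(s,\eta)\in B\times V_0$ write $\Theta^{-1}(s,\eta)=(s,\xi_{s,\eta})$ and define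
$$A=\{(s,\eta)\in B\times V_0:\ F(s,\xi_{s,\eta})=0\},\qquad f_{(s,\eta)}=f_{s,\xi_{s,\eta}} .$$
$A$ is the common zero set of the holomorphic functions $(s,\eta)\mapsto\ell(F(s,\xi_{s,\eta}))$, where $\ell$ runs over the continuous linear functionals on $C^{0,\alpha}(A^{0,1}(\mathcal E))$. So $A$ is an intersection of analytic subsets of the finite-dimensional manifold $B\times V_0$, hence analytic.

No solution is lost: if $(s,\xi)\in O$ and $F(s,\xi)=0$, then $\theta(s,\xi)=H\xi\in V\cap O''=V_0$, so
$$(s,H\xi)\in A\quad\text{and}\quad\xi=\xi_{s,H\xi}.\tag{5}$$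

**Step 7: the maps $f_a$ are biholomorphic.** For $(s,\xi)=(o,0)$ the map $u_{o,0}=f_0$ is a diffeomorphism. Let $\kappa$ be a trivialization of $\mathcal X$ near $o$. The maps $\kappa_s^{-1}u_{s,\xi}:\mathcal Y_o\to\mathcal X_o$ are $C^1$-close to $f_0$ for $(s,\xi)$ near $(o,0)$, and the $C^1$-diffeomorphisms between two compact manifolds form a $C^1$-open set. So, choosing $O$ small from the start, all $f_{s,\xi}$ with $(s,\xi)\in O$ are $C^1$-diffeomorphisms $\mathcal Y_s\to\mathcal X_s$. For $a\in A$ the map $f_a$ is in addition holomorphic, hence biholomorphic.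

**Step 8: property (a).** If $f\circ\tau_s$ is sufficiently $C^2$-close to $f_0$, then $s=\pi\circ f\circ\tau_s$ is close to $o$, and by Step 1 $f=f_{s,\xi}$ with $(s,\xi)\in O$. Since $f$ is holomorphic, $F(s,\xi)=0$. By (5), $f=f_a$ with $a=(s,H\xi)\in A$.

**Step 9: property (b).** Here the aim is holomorphy in all variables jointly. Let $\sigma(s)=(s,\eta(s))$ and $\xi_s=\xi_{s,\eta(s)}$. The map $s\mapsto\xi_s\in C^{1,\alpha}(\mathcal E)$ is holomorphic. So $\xi_s(y)$ and its first derivatives in $y$ and $s$ are continuous in $(y,s)$; that is, $(y,s)\mapsto\xi_s(y)$ is jointly $C^1$, and it is holomorphic in $s$ for fixed $y$. The map in question is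
$$\Phi(\tau(y,s))=\Psi(f_0(y),s,\xi_s(y)).$$
It is $C^1$, and holomorphic on each fiber $\mathcal Y_s$, where it equals $f_{\sigma(s)}$. It is also holomorphic on each complex submanifold $\tau(\{y\}\times D)$, where $s$ is a holomorphic coordinate, because $\Psi$ is holomorphic in $(s,\xi)$. At each point of $\mathcal Y_D$ the tangent spaces of the fiber and of $\tau(\{y\}\times D)$ span the tangent space of $\mathcal Y$. So $d\Phi$ is $\mathbb C$-linear, and $\Phi$ is holomorphic. It commutes with the projections to $D$ and is biholomorphic on fibers. Hence it is bijective with invertible differential, thus biholomorphic. $\square$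

**The model for elliptic curves.** Take the families $T_{a(s)}$ and $T_{b(s)}$ with $a(o)=b(o)=a_0$ and $f_0=\mathrm{id}$. Put $\alpha(s)=(a(s)-a_0)/(a_0-\bar a_0)$ (in this example $\alpha$ is not the Hölder exponent) and $\beta(s)=(b(s)-a_0)/(a_0-\bar a_0)$. By the example after Lemma 1, $\tau_s(y)=y+\beta(y-\bar y)$ and $G=y+\alpha(y-\bar y)+\xi$. So $\varphi=-(1+\beta)^{-1}(-\beta)=\beta/(1+\beta)$; here $1+\beta=(b-\bar a_0)/(a_0-\bar a_0)\ne0$ as $\operatorname{Im}b>0$. By (2),
$$F(s,\xi)(\partial_{\bar y})=\partial_{\bar y}\xi+\frac{\beta}{1+\beta}\,\partial_y\xi+c,\qquad c=-\alpha+\frac{\beta(1+\alpha)}{1+\beta}=\frac{\beta-\alpha}{1+\beta}.$$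
$V$ consists of the constants. With the flat metric, constant $(0,1)$-forms are harmonic, so $\mathcal G$ kills them; thus for a constant $\eta$ we get $\theta(s,\eta)=\eta$ and $\xi_{s,\eta}=\eta$. Hence
$$A=\{(s,\eta)\in B\times V_0:\ a(s)=b(s)\}.$$
Near $f_0$ the model sees exactly the branch $\gamma=1$ of the computation by hand, and $\eta$ is the translation parameter.

## Cutting an analytic set into pieces of constant rank

**Lemma 3.** Let $Z$ be an analytic subset of a second countable complex manifold $Q$, $\dim Z\le d<\infty$, and $q:Q\to\mathbb C^n$ holomorphic. Then $Z$ is a countable union of locally closed complex submanifolds $C_i$ of $Q$ such that $q|_{C_i}$ has constant rank.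

**Proof.** We use induction on $d$; the case $Z=\emptyset$ is trivial and starts the induction. The singular set $\operatorname{Sing}Z$ is analytic in $Q$ of dimension $<d$, so it is covered by induction. The set $Z\setminus\operatorname{Sing}Z$ is a complex manifold, locally closed in $Q$, and has countably many connected components $R$, each with $\dim R\le d$. On each $R$ let $R^\circ$ be the set where $q|_R$ has its maximal rank. It is open and nonempty, a locally closed submanifold of $Q$, and $q|_{R^\circ}$ has constant rank. The complement $R\setminus R^\circ$ is given by the vanishing of minors, so it is a proper analytic subset of the connected manifold $R$. It has dimension $<d$ and is covered by induction applied with $Q$ replaced by $R$; locally closed submanifolds of $R$ are locally closed submanifolds of $Q$. $\square$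

## Countably many models: proof of Theorem 1

**Step 1: a second countable topology on $M$ over a ball.** This gives the countability. Fix $o\in S$ and a relatively compact coordinate ball $B\ni o$ with a trivialization $\tau:\mathcal Y_o\times B\to\mathcal Y_B$. The manifold $\mathcal X_B$ is second countable: $\pi^{-1}(\overline B)$ is compact, so it is covered by finitely many charts. Let
$$M_B=\{(s,f)\in M:\ s\in B\}\hookrightarrow C^2(\mathcal Y_o,\mathcal X_B),\qquad(s,f)\mapsto f\circ\tau_s .$$
This map is injective, since $s=\pi\circ f\circ\tau_s$ is recovered from $f\circ\tau_s$, and then so is $f$. Give $M_B$ the induced topology. Embedding $\mathcal X_B$ smoothly in some $\mathbb R^N$, we see $M_B$ as a subspace of the separable Banach space $C^2(\mathcal Y_o,\mathbb R^N)$. So $M_B$ is separable and metrizable, hence Lindelöf: every open cover has a countable subcover.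

**Step 2: a model around each point of $M_B$.** This step checks that the neighborhoods produced by Lemma 2 are open in the topology just defined. Let $m=(s_1,f_1)\in M_B$. Apply Lemma 2 at the point $s_1$ to $f_1$, with a trivialization $\tau^1:\mathcal Y_{s_1}\times B_1\to\mathcal Y_{B_1}$, $B_1\subset B$, and get $A_m\subset B_1\times V_0$. If $(s,f)\in M_B$ is close to $m$, then $s$ is close to $s_1$, and
$$f\circ\tau^1_s=(f\circ\tau_s)\circ(\tau_s^{-1}\circ\tau^1_s).$$
The first factor is $C^2$-close to $f_1\circ\tau_{s_1}$. The second depends smoothly on $s$, so it is $C^2$-close to $\tau_{s_1}^{-1}\circ\tau^1_{s_1}=\tau_{s_1}^{-1}$. Composition is continuous in $C^2$ for maps of compact manifolds: derivatives of order at most $2$ of $h_1\circ h_2$ are polynomials in derivatives of $h_2$ and in $(D^jh_1)\circ h_2$, and $(h_1,h_2)\mapsto(D^jh_1)\circ h_2$ is continuous in $C^0$ because $D^jh_1$ is uniformly continuous. So $f\circ\tau^1_s$ is $C^2$-close to $(f_1\tau_{s_1})\circ\tau_{s_1}^{-1}=f_1$. By Lemma 2(a) there is an open neighborhood $N_m$ of $m$ in $M_B$ such that every $(s,f)\in N_m$ has $s\in p(A_m)$.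

**Step 3: countably many models suffice.** By the Lindelöf property $M_B=\bigcup_jN_{m_j}$ for countably many $m_j$, hence
$$E\cap B\subset\bigcup_jp(A_{m_j}).\tag{6}$$

**Step 4: full rank gives local isomorphisms, lower rank gives thin sets.** Apply Lemma 3 to $A_{m_j}$ and $p$: write $A_{m_j}=\bigcup_iC_{ji}$, with $p|_{C_{ji}}$ of constant rank $r_{ji}\le n$.

* If $r_{ji}=n$, then $p|_{C_{ji}}$ is a submersion to $B$. So through each point of $C_{ji}$ there is a local holomorphic section $\sigma$ of $p$ with values in $C_{ji}\subset A_{m_j}$. By Lemma 2(b) the families are isomorphic over its domain. Thus $p(C_{ji})\subset\mathrm{Loc}$.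
* If $r_{ji}<n$, then by the constant rank theorem each point of $C_{ji}$ has a neighborhood in $C_{ji}$ whose image under $p$ is an embedded complex submanifold of dimension $r_{ji}$. As $C_{ji}$ is second countable, countably many such neighborhoods cover it, and $p(C_{ji})$ is contained in a countable union of embedded second countable submanifolds of dimension $<n$.

By (6), $(E\setminus\mathrm{Loc})\cap B$ is contained in the union of the $p(C_{ji})$ with $r_{ji}<n$, so it is thin.

**Step 5: the equivalences.** Let $W$ be nonempty, open and second countable. The set $\mathrm{Loc}\cap W$ is open and contained in $E$, so $\mathrm{Loc}\cap W\neq\emptyset$ implies that $E\cap W$ has interior points. Nonempty open sets have positive measure and, by Baire's theorem, are non-meager; so interior points imply positive outer measure and non-meagerness. A set with either of these two properties is not thin. Finally, suppose $\mathrm{Loc}\cap W=\emptyset$. Covering $W$ by countably many balls as above, $E\cap W=(E\setminus\mathrm{Loc})\cap W$ is thin. So "$E\cap W$ is not thin" implies $\mathrm{Loc}\cap W\neq\emptyset$,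 and the circle is closed. $\square$

With the Corollary, this proves that the statement in question is true.

## Constant $h^0$ makes the model a product: proof of Theorem 2

Use Lemma 2 and its notation at $(o,f_0)$. Let $d=h^0(T_{\mathcal Y_s})$, constant in $s$; since $\mathcal E\cong T_{\mathcal Y_o}$, we have $\dim V=d$. For $s\in B$ let $A_s=\{\eta\in V_0:(s,\eta)\in A\}$, a closed subset of $V_0$.

**Step 1: $A_s$ is open in $V_0$.** The automorphisms of $\mathcal Y_s$ near the identity supply $d$ parameters, as many as $V_0$ has. Let $\eta\in A_s$ and $f=f_{(s,\eta)}$. By the theorem of Bochner–Montgomery, $\operatorname{Aut}(\mathcal Y_s)$ is a Lie group with Lie algebra $H^0(\mathcal Y_s,T_{\mathcal Y_s})\cong\mathbb C^d$. So for $v$ in this space near $0$ the biholomorphisms $f\circ\exp(v)$ depend continuously (in $C^2$) and injectively on $v$. For $v=0$ we have $f=f_{s,\xi_{s,\eta}}$, so the compact set of all $(f_0(y),f\tau_s(y))$ lies in the open set $\Omega$ of Lemma 1. Hence for small $v$ also $f\circ\exp(v)=f_{s,\xi(v)}$, where $\xi(v)$ is continuous in $v$ and $\xi(v)\to\xi_{s,\eta}$ in $C^{1,\alpha}$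 as $v\to0$. So $(s,\xi(v))\in O$ for small $v$, and $F(s,\xi(v))=0$ because $f\circ\exp(v)$ is holomorphic. By (5), $H\xi(v)\in A_s$ and $\xi(v)=\xi_{s,H\xi(v)}$. Therefore $H\xi(v)$ determines $\xi(v)$, hence $f\circ\exp(v)$, hence $v$. So $v\mapsto H\xi(v)$ is a continuous injective map from a neighborhood of $0\in\mathbb C^d$ into $A_s\subset V_0\subset V\cong\mathbb C^d$, and it sends $0$ to $H\xi_{s,\eta}=\eta$. (By (5) applied to $\xi_{s,\eta}$, we have $\xi_{s,\eta}=\xi_{s,H\xi_{s,\eta}}$, and $\Theta$ is injective.) By invariance of domain $A_s$ contains a neighborhood of $\eta$.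

**Step 2: the product structure and (i)–(iii).** As $V_0$ is connected, $A_s\in\{\emptyset,V_0\}$. So
$$A=B_{f_0}\times V_0,\qquad B_{f_0}=\{s\in B:(s,0)\in A\},$$
and $B_{f_0}$ is analytic in $B$. Also $o\in B_{f_0}$, since $\xi_{o,0}=0$ and $F(o,0)=0$. For $s\in B_{f_0}$ the map $f_{(s,0)}$ is a biholomorphism $\mathcal Y_s\to\mathcal X_s$, which is (i). In (ii), Lemma 2(a) gives $f_k=f_a$ with $a=(s_k,\eta)\in A$ for $k\gg0$, so $s_k\in B_{f_0}$. For (iii) use Lemma 2(b) with $\sigma(s)=(s,0)$ on $D=B$.

**Step 3: the criterion for $o\in\mathrm{Loc}$.** If $g$ is a local isomorphism at $o$, take for $E'$ a neighborhood of $o$, $f_s=g|_{\mathcal Y_s}$ and $f_0=g|_{\mathcal Y_o}$. Conversely, let $E'$, $f_0$ and the $f_s$ be given. If the germ of $E'$ at $o$ were not contained in that of $B_{f_0}$, there would be $s_k\in E'\setminus B_{f_0}$ with $s_k\to o$, contradicting (ii). So the germ of $E'$ lies in the germ of $B_{f_0}$, which by assumption on $E'$ is not proper; that is, $B_{f_0}$ contains a neighborhood of $o$. As the ball $B$ is connected, $B_{f_0}=B$, and (iii) applies. $\square$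

In the elliptic example $d=1$, and the model found there is indeed $\{a=b\}\times V_0$.

## Two sections blown up in opposite orders: proof of Theorem 3(a)

**Step 1: the surface.** We need a surface without vector fields, without rational curves, and with few automorphisms. Let $Z=C_1\times C_2$ with $C_i$ compact Riemann surfaces of genus $\ge2$. Then $H^0(Z,T_Z)=0$, because $H^0(C_i,T_{C_i})=0$ by degree. Every holomorphic map $\mathbb P^1\to Z$ is constant, since each component lifts to the universal cover of $C_i$, a disc. $\operatorname{Aut}(Z)$ is finite, since $K_Z$ is ample (Kobayashi, *Transformation Groups in Differential Geometry*). Choose $p\in Z$ not fixed by any $\alpha\in\operatorname{Aut}(Z)\setminus\{1\}$; one has to avoid a finite union of proper analytic subsets. Take local coordinates $(z,w)$ centered at $p$.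

**Step 2: the families.** In $W=Z\times\Delta$, with $\Delta$ a small disc with coordinate $t$, consider the sections
$$\Sigma_1=\{z=w=0\},\qquad\Sigma_2=\{z=t,\ w=0\},$$
that is, $p_1(t)=p$ and $p_2(t)=(t,0)$. They meet only at $(p,0)$, with distinct tangents. Let $\mathcal X$ be the blow-up of $W$ along $\Sigma_1$ followed by the blow-up along the strict transform of $\Sigma_2$. Let $\mathcal Y$ be obtained in the opposite order.

Strict transforms of the sections are again sections. In the chart $w=zv$ of $\mathrm{Bl}_{\Sigma_1}W$, with coordinates $(z,v,t)$, the strict transform of $\Sigma_2$ is $\{z=t,\ v=0\}$. With $\zeta=z-t$, in the chart $w=\zeta v$ of $\mathrm{Bl}_{\Sigma_2}W$ the strict transform of $\Sigma_1$ is $\{\zeta=-t,\ v=0\}$. Blowing up a section of a smooth family gives a smooth family whose fibers are the blow-ups of the fibers at the points of the section. So $\mathcal X,\mathcal Y\to\Delta$ are smooth families, with maps $b_{\mathcal X}:\mathcal X\to W$ and $b_{\mathcal Y}:\mathcal Y\to W$.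

**Step 3: pointwise isomorphic, and $h^0=0$.** Over $\Delta^*=\Delta\setminus\{0\}$ the centers are disjoint, so the order does not matter and $\mathcal X_{\Delta^*}\cong\mathcal Y_{\Delta^*}$ over $W$. In particular $\Delta^*\subset\mathrm{Loc}$. For $t=0$ the charts of Step 2 show that both $\mathcal X_0$ and $\mathcal Y_0$ are the blow-up of $Z$ at $p$ followed by the blow-up at the point $v=0$, i.e. $[\partial_z]$, of the exceptional curve. All fibers are iterated point blow-ups of $Z$. A vector field on such a surface gives one on $Z$ minus finitely many points, which extends to $Z$ by Hartogs and so is $0$. Hence $h^0(T_{\mathcal Y_t})=h^0(T_{\mathcal X_t})=0$.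

**Step 4: a local isomorphism at $0$ would lie over the identity of $W$.** Suppose $g:\mathcal Y_D\to\mathcal X_D$ is an isomorphism over a disc $D\ni0$. For $t\in D\setminus\{0\}$ the map $b_{\mathcal X_t}\circ g_t:\mathcal Y_t\to Z$ is constant on the two rational curves contracted by $b_{\mathcal Y_t}$. So it factors as $\alpha_t\circ b_{\mathcal Y_t}$, where $\alpha_t:Z\to Z$ is continuous, holomorphic off two points, hence holomorphic. Applying the same to $g_t^{-1}$ gives $\alpha_t\in\operatorname{Aut}(Z)$. The map $\alpha_t$ preserves $\{p_1(t),p_2(t)\}$, the set of points over which $b_{\mathcal X_t}$, and likewise $b_{\mathcal Y_t}$, has positive-dimensional fibers. So $\alpha_t(p)\in\{p,p_2(t)\}$, with $p_2(t)\to p$. As $\operatorname{Aut}(Z)$ is finite and $\alpha(p)\neq p$ for $\alpha\neq1$, we get $\alpha_t=1$ for small $t\neq0$. Shrinking $D$, $b_{\mathcal X}\circ g=b_{\mathcal Y}$ over $D\setminus\{0\}$, hence over $D$ by continuity.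

**Step 5: the divisors over $\Sigma_1$ have different central fibers.** Let $D_{\mathcal X}$ and $D_{\mathcal Y}$ be the closures over $D$ of $b_{\mathcal X}^{-1}(\Sigma_1\setminus\{(p,0)\})$ and $b_{\mathcal Y}^{-1}(\Sigma_1\setminus\{(p,0)\})$. By Step 4, $g(D_{\mathcal Y})=D_{\mathcal X}$, so $g$ maps $D_{\mathcal Y}\cap\mathcal Y_0$ biholomorphically onto $D_{\mathcal X}\cap\mathcal X_0$.

On one side, $D_{\mathcal Y}$ is the exceptional divisor of the last blow-up, a $\mathbb P^1$-bundle over the strict transform of $\Sigma_1$. So $D_{\mathcal Y}\cap\mathcal Y_0\cong\mathbb P^1$ is irreducible.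

On the other side, $D_{\mathcal X}$ is the strict transform of the exceptional divisor $D_1$ of $\mathrm{Bl}_{\Sigma_1}W$. In the chart $(z,v,t)$, with $\zeta=z-t$, the divisor $D_1=\{z=0\}=\{\zeta=-t\}$ has coordinates $(v,t)$. The strict transform of $\Sigma_2$ is $\{\zeta=v=0\}$; its ideal restricts to $(t,v)$ on $D_1$, and it meets $D_1$ only at the point $v=t=0$. So $D_{\mathcal X}$ is the blow-up of $D_1$ at this point. Explicitly, in the chart $\zeta=\lambda v$ of the last blow-up, with coordinates $(\lambda,v,t)$, the equation $z=\zeta+t=0$ becomes $t=-\lambda v$; so $D_{\mathcal X}$ has coordinates $(\lambda,v)$ there, and $t=0$ cuts out $\{\lambda v=0\}$. The fiber over $t=0$ has two components, the strict transform of $D_1\cap\{t=0\}\cong\mathbb P^1$ and the exceptional curve. It is reducible, a contradiction. Hence $S\setminus\mathrm{Loc}=\{0\}$ for $S=\Delta$.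

**Step 6: $n>1$.** Pull back both families by $\Delta^n\to\Delta$, $t\mapsto t_1$. They are pointwise isomorphic with $h^0\equiv0$, and locally isomorphic where $t_1\neq0$. A local isomorphism at a point with $t_1=0$ would restrict to one on the slice in the $t_1$-direction, contradicting Step 5. So $S\setminus\mathrm{Loc}=\{t_1=0\}$. $\square$

## Tori with dense isomorphism locus: proof of Theorem 3(b)

**Step 1: the families.** Let $\mathcal J$ be the space of complex structures $J$ on $\mathbb R^4$ inducing a fixed orientation. It is a complex manifold, open in $\mathrm{Gr}(2,\mathbb C^4)$ via $J\mapsto V_J^{0,1}$. Let $\mathcal Y\to\mathcal J$ be the family of tori $T_J=(\mathbb R^4/\mathbb Z^4,J)$, that is, the bundle with fiber $\mathbb C^4/V_J^{0,1}$ modulo $\mathbb Z^4$. For a point $J_0\in\mathcal J$ to be chosen, let $\mathcal X=T_{J_0}\times\mathcal J$. Here $h^0(T_{\mathcal Y_J})=2$ for all $J$, since the tangent bundle of a torus is trivial.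

**Step 2: $E$ is countable, so $\mathrm{Loc}=\emptyset$.** Biholomorphisms of tori are affine, so $T_J\cong T_{J_0}$ if and only if $J$ is $GL_4(\mathbb Z)$-conjugate to $J_0$. Conjugation by an element of determinant $-1$ changes the orientation, so this means $J\in SL_4(\mathbb Z)\cdot J_0$. Thus $E=SL_4(\mathbb Z)\cdot J_0$ is countable. $\mathrm{Loc}$ is open and contained in $E$, and nonempty open subsets of $\mathcal J$ are uncountable. So $\mathrm{Loc}=\emptyset$.

**Step 3: a dense orbit.** $SL_4(\mathbb R)$ acts transitively on $\mathcal J$, since orientation-preserving linear maps do and positive scalars act trivially. The stabilizer $SL_4(\mathbb R)\cap GL_2(\mathbb C)$ is closed and non-compact. Moore's ergodicity theorem states that a lattice in a connected simple non-compact Lie group $G$ with finite center acts ergodically on $G/H$ for every closed non-compact subgroup $H$. So $SL_4(\mathbb Z)$ acts ergodically on $\mathcal J$. For each set $N$ of a countable base of nonempty open sets of $\mathcal J$, the invariant set $SL_4(\mathbb Z)\cdot N$ has positive measure, hence full measure. A point in all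 of these sets has an orbit meeting every $N$, so almost every orbit is dense. Choose $J_0$ with dense orbit; then $E$ is dense. $\square$
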